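# The second largest component of barely supercritical percolation on the two-dimensional Hamming graph

## 1. A first guess, $2\varepsilon^{-2}\log(n^2)$, and two tests of it

For $n\ge 2$ the Hamming graph $H(2,n)$ has the $n^2$ vertices $(i,j)$, $1\le i,j\le n$, and two distinct vertices are adjacent when they share a coordinate. So $H(2,2)$ is a 4-cycle, and in $H(2,3)$ each of the nine vertices has four neighbors. In general each vertex has degree $\Omega=2(n-1)$. We call the $2n$ rows and columns *lines*. Each line is a complete graph on $n$ vertices, each vertex lies on two lines, and a vertex $w$ outside a line $\ell$ has exactly one neighbor on $\ell$.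

Keep each edge independently with probability $p$, where
$$\Omega p=1+\varepsilon,\qquad \varepsilon=\varepsilon(n)\to0 .$$
Let $C_{(r)}$ be the $r$-th largest component of the random subgraph. *With high probability* (w.h.p.) means with probability $1-o(1)$ as $n\to\infty$, and $a_n\ll b_n$ means $a_n/b_n\to0$. How large is $C_{(2)}$?

Explore the component of a vertex, one vertex at a time. Each vertex has about $\Omega$ fresh neighbors and keeps each edge with probability $p$, so the component looks like the family tree of a branching process with offspring law $\mathrm{Bin}(\Omega,p)$, which is close to Poisson with mean $\mu=1+\varepsilon$. For Poisson offspring the total progeny $\tau$ has the Borel law, and Stirling's formula gives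
$$P(\tau=j)=e^{-\mu j}\frac{(\mu j)^{j-1}}{j!}\approx\frac{1}{\mu\sqrt{2\pi}}\,j^{-3/2}e^{-j(\mu-1-\log\mu)},\qquad \mu-1-\log\mu=\frac{\varepsilon^2}{2}+O(\varepsilon^3). \tag{1}$$
The exponent is the same to leading order for $\mu=1+\varepsilon$ and $\mu=1-\varepsilon$. So a component that is not the giant should have a size with tail about $e^{-\varepsilon^2k/2}$. There are $n^2$ vertices. Setting $e^{-\varepsilon^2k/2}=n^{-2}$ gives the first guess
$$|C_{(2)}|\approx 2\varepsilon^{-2}\log(n^2).$$

**Test 1: components of size 1, 2, 3.** Is the tree picture right in a graph that is full of triangles? Let $C(v)$ be the component of a vertex $v$. First, $P(|C(v)|=1)=(1-p)^{\Omega}\to e^{-1}$. For size 2, choose the neighbor in $\Omega$ ways; the $2(\Omega-1)$ edges leaving the pair must be closed, so $P(|C(v)|=2)=\Omega p(1-p)^{2\Omega-2}\to e^{-2}$. For size 3 there are two shapes. A collinear triple containing $v$ can be chosen in $2\binom{n-1}{2}=(n-1)(n-2)$ ways; it is connected with probability $3p^2(1-p)+p^3=3p^2-2p^3$, and $3\Omega-6$ edges leave it. A triple with one corner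 can be chosen in $(n-1)^2$ ways with $v$ at the corner and in $\Omega(n-1)=2(n-1)^2$ ways with $v$ at an end; it is connected with probability $p^2$, and $3\Omega-4$ edges leave it. Hence
$$P(|C(v)|=3)=(n-1)(n-2)(3p^2-2p^3)(1-p)^{3\Omega-6}+3(n-1)^2p^2(1-p)^{3\Omega-4}\to\Big(\tfrac34+\tfrac34\Big)e^{-3}=\tfrac32e^{-3}.$$
The Borel law at $\mu=1$ gives $e^{-1}$, $e^{-2}\cdot\frac{2}{2!}=e^{-2}$ and $e^{-3}\cdot\frac{3^2}{3!}=\frac32e^{-3}$. The three values agree.

**Test 2: $\varepsilon$ close to $n^{-2/3}$.** Put $\Lambda=n^2\varepsilon^3$ and suppose $\Lambda\to\infty$ with $\Lambda\ll\log n$; for instance $\varepsilon=n^{-2/3}(\log n)^{1/6}$ has $\Lambda=(\log n)^{1/2}$. Let $K=\lceil 2\varepsilon^{-2}\log (n^2)\rceil$. Lemma 1(a) below gives $P(|C(v)|\ge K)\le4\varepsilon+2C_0(K-1)^{-1/2}\le C\varepsilon$. So the expected number of vertices in components of size at least $K$ is at most $C\varepsilon n^2$. If there is one such component, that number is at least $K$, so by Markov's inequality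
$$P(|C_{(1)}|\ge K)\le\frac{C\varepsilon n^2}{K}\le\frac{C\Lambda}{2\log(n^2)}\to0 .$$
W.h.p. no component reaches the guessed size, not even the largest one. The guess fails.

## 2. The corrected count $n^2\varepsilon^3e^{-\varepsilon^2k/2}$ and the theorems

The exponent was right; the number of independent trials was wrong. Put $k=u\varepsilon^{-2}$ with $u$ large. Summing (1) over $j\ge k$ for a mean slightly below one gives about
$$\frac{1}{\sqrt{2\pi}}k^{-3/2}\cdot\frac{2}{\varepsilon^2}e^{-\varepsilon^2k/2}=\frac{2}{\sqrt{2\pi}}\,\varepsilon\,u^{-3/2}e^{-u/2},$$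
so the tail carries a factor $\varepsilon$. Moreover, each component of size about $k$ is counted once for each of its vertices, and we must divide by $k$. Up to powers of $u$, the expected number of components of size at least $k$ other than the giant should be
$$\frac{n^2}{k}\,\varepsilon\,e^{-\varepsilon^2k/2}\approx n^2\varepsilon^3e^{-\varepsilon^2k/2}=\Lambda e^{-\varepsilon^2 k/2},$$
which passes through $1$ near $k=2\varepsilon^{-2}\log\Lambda$. In Test 2 this is far below $\varepsilon n^2$, since $\varepsilon^{-2}\log\Lambda/(\varepsilon n^2)=(\log\Lambda)/\Lambda\to0$.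

The order of magnitude is a conjecture in Remco van der Hofstad, Malwina J. Luczak and Joel Spencer, "The second largest component in the supercritical 2D Hamming graph", arXiv:0801.1608 (2008). The background is the following. For $n^{-2/3}(\log n)^{1/3}\ll\varepsilon\ll1$, under the parametrization $p=p_c+\varepsilon/\Omega$ with a suitably defined critical value $p_c$ close to $1/\Omega$ (which differs only slightly from ours), it was proved that $|C_{(1)}|=2\varepsilon n^2(1+o_{\mathbb P}(1))$ and that w.h.p. $|C_{(2)}|\le2^8\varepsilon^{-2}\log(n^2\varepsilon^3)$.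

**Conjecture.** When $n^{-2/3}\ll\varepsilon\ll1$, $|C_{(2)}|=\Theta(\varepsilon^{-2}\log(n^2\varepsilon^3))$. That is, there are constants $0<c\le C<\infty$, not depending on the sequence $\varepsilon(n)$, such that for every deterministic sequence $\varepsilon(n)$ with $n^{-2/3}\ll\varepsilon\ll1$ and $2(n-1)p=1+\varepsilon$, w.h.p. $c\,\varepsilon^{-2}\log(n^2\varepsilon^3)\le|C_{(2)}|\le C\,\varepsilon^{-2}\log(n^2\varepsilon^3)$.

The conjecture is true, and the constant predicted by the count above is the right one.

**Theorem 1.** Let $n^{-2/3}\ll\varepsilon\ll1$ and $\Omega p=1+\varepsilon$. Then for every fixed $r\ge2$,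
$$\frac{\varepsilon^2|C_{(r)}|}{\log(n^2\varepsilon^3)}\to2\ \text{ in probability},\qquad\text{and}\qquad\frac{|C_{(1)}|}{\varepsilon n^2}\to2\ \text{ in probability}.$$
In particular the conjecture holds with any constants $0<c<2<C$. It fails for any $c>2$ or $C<2$; whether $c=2$ or $C=2$ is admissible is not addressed.

**Theorem 2 (subcritical mirror).** Let $n^{-2/3}\ll\varepsilon\ll1$ and $\Omega p=1-\varepsilon$. Then for every fixed $r\ge1$, $\varepsilon^2|C_{(r)}|/\log(n^2\varepsilon^3)\to2$ in probability.

Throughout, $\Lambda=n^2\varepsilon^3$ and $L=\log\Lambda$. The hypothesis says exactly that $\varepsilon\to0$ and $\Lambda\to\infty$. Hence for large $n$ we have $\varepsilon\ge n^{-2/3}$, so $\varepsilon n\ge n^{1/3}$, and also $\Lambda\le n^2$ and $L\le2\log n$. We always take $n$ sufficiently large where needed; $C,C_0,C_1,\dots$ are absolute constants.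

## 3. Total progeny of a nearly critical binomial branching process

This section makes the branching heuristic quantitative. We need the survival probability, the tail with its factor $y$ in the subcritical case, and a bound uniform through criticality.

We recall three textbook facts. A nonnegative supermartingale $(Z_t)$ satisfies the maximal inequality $P(\sup_tZ_t\ge\lambda)\le E Z_0/\lambda$. The extinction probability of a branching process with offspring generating function $g$ is the smallest solution of $s=g(s)$ in $[0,1]$; survival has positive probability if the mean exceeds $1$, and has probability zero if the mean is at most $1$ and the law is not the point mass at $1$. The total progeny of a branching process, explored one individual at a time, is the hitting time $\tau$ below.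

**Lemma 1.** Let $X_i$ be i.i.d. $\mathrm{Bin}(M,q)$ with $M\ge20$, $q\le\frac1{10}$, $\mu=Mq\in[\frac12,\frac{11}{10}]$. Let $S_t=1+\sum_{i\le t}(X_i-1)$, $\tau=\min\{t:S_t=0\}$, $x=\mu-1$, $x^+=\max(x,0)$. Then for integers $t\ge1$:

(a) $P(\tau>t)\le4x^++2C_0t^{-1/2}$ and $E[\tau\wedge t]\le1+4x^+t+4C_0\sqrt t$. Also $P(\tau=j)\le C_0j^{-3/2}$ for all $j\ge1$.

(b) If $x>0$, then $\rho:=P(\tau=\infty)$ satisfies $2x/(1+x)^2\le\rho\le4x$ and $\rho\le2x(1+O(x+1/M))$.

(c) If $0<y\le\frac12$, $\mu\le1-y$, and $K\ge y^{-2}+3$ is an integer, then $P(\tau\ge K)\le C_1\,y\,e^{-(y^2/2-y^3)K}$.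

*Proof.* **Local bound.** The purpose is to bound $P(\tau=j)$ uniformly in the mean. The Otter–Dwass formula says
$$P(\tau=j)=\frac1jP(X_1+\dots+X_j=j-1). \tag{2}$$
It follows from the cycle lemma: among the $j$ cyclic shifts of a sequence of integers $\ge-1$ with sum $-1$, exactly one has partial sums that first equal $-1$ at time $j$. To see this, let $s_1,\dots,s_j=-1$ be the partial sums. The shift that starts after position $r\in\{1,\dots,j\}$ has the required property exactly when $s_i\ge s_r$ for $r<i\le j$ and $s_i-1\ge s_r$ for $i<r$. This means that $r$ is the first position at which the minimum of $s_1,\dots,s_j$ is attained, and there is one such $r$. All cyclic shifts of $(X_i-1)_{i\le j}$ have the same law, so $j\,P(\tau=j)$ is the expected number of good shifts, that is, $P(\sum_{i\le j}(X_i-1)=-1)$.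

For $|\theta|\le\pi$ we have $1-\cos\theta\ge2\theta^2/\pi^2$, so $|1-q+qe^{i\theta}|^2=1-2q(1-q)(1-\cos\theta)\le e^{-4q(1-q)\theta^2/\pi^2}$. By Fourier inversion every atom of $\mathrm{Bin}(N,q)$ is at most
$$\frac1{2\pi}\int_{-\pi}^{\pi}e^{-2Nq(1-q)\theta^2/\pi^2}\,d\theta\le C\,(Nq(1-q))^{-1/2}.$$
In (2) take $N=jM$; then $Nq=j\mu\ge j/2$ and $1-q\ge\frac9{10}$, so $P(\tau=j)\le C_0j^{-3/2}$. We also note $\sum_{j>t}j^{-3/2}\le2t^{-1/2}$.

**Part (b).** The extinction probability $1-\rho$ solves $1-\rho=(1-q\rho)^M$, and $\rho>0$ because $\mu>1$. Bonferroni's inequalities for $(1-q\rho)^M$, with $\binom M2q^2=\frac12(1-\frac1M)\mu^2$ and $\binom M3q^3\le\frac16\mu^3$, give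
$$1-\mu\rho+\tfrac12\big(1-\tfrac1M\big)\mu^2\rho^2-\tfrac16\mu^3\rho^3\le1-\rho\le1-\mu\rho+\tfrac12\mu^2\rho^2 .$$
The right inequality reads $x\rho\le\frac12\mu^2\rho^2$, so $\rho\ge2x/\mu^2$. The left one reads $x\ge\rho\,[\frac12(1-\frac1M)\mu^2-\frac16\mu^3\rho]$. Since $M\ge20$, $1\le\mu\le1.1$ and $\rho\le1$, the bracket is at least $0.475-0.222>\frac14$, so $\rho\le4x$. Inserting $\rho\le4x$ into the bracket shows that it is at least $\frac12-O(x+1/M)$. As it is also at least $\frac14$, we get $\rho\le2x(1+O(x+1/M))$.

**Part (a).** If $\mu\le1$ then $\tau<\infty$ almost surely. In all cases $P(\tau>t)=P(\tau=\infty)+\sum_{t<j<\infty}P(\tau=j)$, which together with $\rho\le4x$ gives the first claim. For the second, $E[\tau\wedge t]=\sum_{0\le s<t}P(\tau>s)\le1+\sum_{1\le s<t}(4x^++2C_0s^{-1/2})\le1+4x^+t+4C_0\sqrt t$.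

**Part (c).** The plan is to survive to time $y^{-2}$, at cost of order $y$, and then pay an exponential price. For $\theta\in[0,1]$ we have $e^\theta-1-\theta\le\frac{\theta^2}2+\theta^3$, so
$$Ee^{\theta(X-1)}\le e^{\mu(e^\theta-1)-\theta}\le e^{(e^\theta-1-\theta)-y(e^\theta-1)}\le e^{-y\theta+\theta^2/2+\theta^3}.$$
At $\theta=y$ this is $e^{-(y^2/2-y^3)}\le1$. Put $t_0=\lceil y^{-2}\rceil\le K-1$. Since $e^{yS_{t\wedge\tau}}$ is a supermartingale started at $e^y$, and $S_\tau=0$, we have $E[e^{yS_{t_0}};\tau>t_0]+P(\tau\le t_0)\le e^y$. Hence, by (a) with $x^+=0$,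
$$E[e^{yS_{t_0}};\tau>t_0]\le(e^y-1)+P(\tau>t_0)\le2y+2C_0t_0^{-1/2}\le(2+2C_0)y .$$
On $\{\tau>K-1\}$ we have $e^{yS_{K-1}}\ge1$, so, applying the one-step bound $K-1-t_0$ times,
$$P(\tau\ge K)\le E[e^{yS_{K-1}};\tau>K-1]\le e^{-(y^2/2-y^3)(K-1-t_0)}(2+2C_0)y .$$
Finally $(\frac{y^2}2-y^3)(1+t_0)\le\frac{y^2}2(2+y^{-2})\le1$, and the claim holds with $C_1=e(2+2C_0)$. $\square$

## 4. Chernoff bounds for adapted indicators

In an exploration, which edge is examined next depends on what has been seen. We need Chernoff bounds that allow this.

**Lemma 2.** Let $I_1,I_2,\dots$ be adapted indicators with conditional probabilities $\pi_i$ given the past; all but the first $N$ (deterministic) vanish. For $\mu>0$: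
$$P\Big(\sum I_i\ge(1+a)\mu,\ \sum\pi_i\le\mu\Big)\le e^{-a^2\mu/3}\quad(0<a\le1),$$
$$P\Big(\sum I_i\le(1-a)\mu,\ \sum\pi_i\ge\mu\Big)\le e^{-a^2\mu/2}\quad(0<a<1).$$

*Proof.* For every real $\lambda$, $E[e^{\lambda I_i}\mid\text{past}]=1+\pi_i(e^\lambda-1)\le e^{\pi_i(e^\lambda-1)}$. So the partial-sum processes of $\exp(\lambda\sum I_i-(e^\lambda-1)\sum\pi_i)$ and $\exp(-\lambda\sum I_i+(1-e^{-\lambda})\sum\pi_i)$ are supermartingales with initial value $1$. Take $\lambda=\log(1+a)$ in the first: on the first event its final value is at least $e^{\mu[(1+a)\log(1+a)-a]}$. Take $\lambda=-\log(1-a)$ in the second, so that $1-e^{-\lambda}=a$: on the second event its final value is at least $e^{\mu[(1-a)\log(1-a)+a]}$. Markov's inequality bounds the two probabilities by the reciprocals. Now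
$$(1+a)\log(1+a)-a=\tfrac{a^2}2-\tfrac{a^3}6+\tfrac{a^4}{12}-\cdots\ge\tfrac{a^2}2-\tfrac{a^3}6\ge\tfrac{a^2}3,$$
an alternating series with decreasing terms, and $(1-a)\log(1-a)+a=\sum_{i\ge2}\frac{a^i}{i(i-1)}\ge\frac{a^2}2$. $\square$

## 5. Exploring $H(2,n)$ and counting touched vertices on lines

**Definition (exploration).** Vertices are *neutral* (unseen), *active* or *explored*; *touched* means not neutral. A *round* starts at a neutral vertex, which becomes active. In step $t$ an active vertex $w_t$ of the round is chosen by a fixed rule. The edges from $w_t$ to its $N_t$ neutral neighbors are revealed one at a time, the neighbors found become active, and $w_t$ becomes explored. Each round has its own array of i.i.d. Bernoulli$(p)$ variables $\xi_{t,i}$, $t\ge1$, $1\le i\le\Omega$, and the edge to the $i$-th neutral neighbor ($i\le N_t$) is open iff $\xi_{t,i}=1$.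

So $X_t=\sum_{i\le N_t}\xi_{t,i}$ vertices are found in step $t$, and the number of active vertices of the round is
$$S_t=1+\sum_{i\le t}(X_i-1)\quad\text{up to the death time}\quad\tau=\min\{t:S_t=0\}.$$
If the round is not truncated, $\tau$ is the size of the cluster of the starting vertex in the graph induced by the vertices neutral at the start of the round. Each edge is revealed at most once, and edges between two vertices neither of which is explored are unrevealed.

Let $S^+$ be the walk with $S^+_0=1$ and increments $\sum_{i\le\Omega}\xi_{t,i}-1$, and let $\tau^+$ be its hitting time of $0$. Then $S_t\le S_t^+$ up to $\tau$ and $\tau\le\tau^+$. The walk $S^+$ has i.i.d. $\mathrm{Bin}(\Omega,p)$ offspring and is independent of earlier rounds. In particular $P(|C(v)|\ge K)\le P(\tau^+\ge K)$, which was used in Test 2.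

**Definition (load).** The *load* of a line is its number of touched vertices.

If all loads before step $t$ are at most $\ell$, then $N_t\ge\Omega-2\ell$, because every touched neighbor of $w_t$ lies on one of the two lines through $w_t$. For example, in $H(2,3)$ start at $(1,1)$ and suppose that step 1 finds only $(1,2)$. Then $N_1=4$, the line of vertices with first coordinate $1$ has load 2, and $N_2=3$, since the only touched neighbor of $(1,2)$ is $(1,1)$.

How does the load of one line grow? A vertex of the line is touched as a starting vertex, or from a vertex outside the line, or from a vertex inside it. The last kind feeds back on itself: the more vertices of the line are explored, the more are found. The next inequality controls the feedback.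

**Load inequality.** Fix a line $\ell$ and a stretch of the process such that all vertices explored in the stretch are touched in it. Let $A$ be the number of vertices of $\ell$ newly touched in this stretch as starting vertices of rounds or via an explored $w\notin\ell$. Let $B_h$ be the number of vertices of $\ell$ found in the stretch from the first $h$ vertices of $\ell$ that are explored in it. If at least $h$ vertices of $\ell$ are newly touched in the stretch, then
$$h\le A+B_h. \tag{3}$$

*Proof.* Look at the moment when the number of newly touched vertices of $\ell$ reaches $h$. Every vertex of $\ell$ explored so far in the stretch, including one currently being explored, was touched before this moment, so there are fewer than $h$ of them. Hence each of the first $h$ touched vertices is counted in $A$ or in $B_h$. $\square$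

In the example above, the stretch consisting of step 1 and its start has $A=1$ for the line of first coordinate $1$ (the start), $B_2=1$, and $h=2$ touched vertices.

In $B_h$ at most $h(n-1)$ edges are examined, each open with conditional probability $p$, so the conditional probabilities sum to at most $h(n-1)p=h\Omega p/2$. In $A$ each step contributes conditional probability at most $p$, since $w\notin\ell$ has one neighbor on $\ell$; a start chosen uniformly from all vertices contributes at most $1/n$. Edges are revealed one at a time, so Lemma 2 applies to both counts. Heuristically, after $m$ steps $A\approx m/(2n)$ and $B_h\approx h/2$, so the load $h$ solves $h\approx\frac m{2n}+\frac h2$, that is, $h\approx m/n$, the average load.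

## 6. Where domination by one walk stops, and the drift after the giant

For the upper bound one would first try $P(|C(v)|\ge K)\le P(\tau^+\ge K)$ with $\Omega p=1+\varepsilon$, and count. By Lemma 1(b), $P(\tau^+\ge K)\ge\rho\ge2\varepsilon/(1+\varepsilon)^2$ for *every* $K$. So with $K$ of order $\varepsilon^{-2}L$ this bound on the expected number of components of size at least $K$ is never better than about $2\varepsilon n^2/K$, which is of order $\Lambda/L\to\infty$. The walk $S^+$ survives with probability about $2\varepsilon$, and the bound cannot distinguish a component of size $K$ from the giant. Replacing $\{\tau^+\ge K\}$ by $\{K\le\tau^+<\infty\}$ does not help, because $\tau\le\tau^+$ bounds only increasing events: a cluster of size in $[K,\infty)$ can come with $\tau^+=\infty$.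

So we find the giant first and look at what remains. If $m$ vertices have been touched and *every* line has load close to $m/n$, then the drift of the exploration is
$$N_tp-1\approx(1+\varepsilon)\Big(1-\frac{2m/n}{2(n-1)}\Big)-1\approx\varepsilon-\frac m{n^2}.$$
Integrated, the walk sits near $\varepsilon t-t^2/(2n^2)$ and returns to $0$ at $t\approx2\varepsilon n^2$. At that time the drift is $-\varepsilon$, so the rest of the graph is subcritical with mean about $1-\varepsilon$, and Lemma 1(c) applies. The drift depends on the two lines through the current vertex, so knowing the total number of touched vertices is not enough. We need all $2n$ loads with error $o(\varepsilon n)$. This is available because $\varepsilon n\ge n^{1/3}\gg\log n$: Lemma 2 fails for a given line with probability $e^{-c\varepsilon n}$, which beats a union bound over lines and times.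

## 7. Upper bound and the giant: exploring until the drift is $-\varepsilon$

Here $\Omega p=1+\varepsilon$. Fix $\eta\in(0,\frac1{100})$ and put
$$t_0=\lceil\varepsilon^{-2}\rceil,\quad t_1=\lceil\varepsilon^{-2}L\rceil,\quad T_0=\lceil L/\varepsilon\rceil,\quad m_1=\lceil(2-20\eta)\varepsilon n^2\rceil.$$
Note $t_1=o(\varepsilon n^2)$, since $\varepsilon^{-2}L/(\varepsilon n^2)=L/\Lambda\to0$.

**Process.** In rounds $j=1,\dots,T_0$ pick $v_j$ uniformly in the vertex set, independently of everything else. If $v_j$ is not neutral the round is *void* ($\tau_j=0$). Otherwise explore until death. Stop after the first round $j^*$ with $\tau_{j^*}\ge t_1$ (a *big* round), or after $T_0$ rounds. Everything touched before a round is a union of components, so every nonvoid round explores a full component of the percolation graph. *Global steps* number all steps consecutively. Let $\ell_{\max}(m)$ be the maximal load just before global step $m+1$ (at the end of the process, if there are fewer steps). Let $\mathcal F_{j-1}$ be the $\sigma$-field generated by the choices $v_i$ and the whole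 arrays of the rounds $i<j$.

**Step 1: good events.** We show that the rounds before the big one use few steps, and that all loads are near average. W.h.p. both of the following hold.

(G1) $\sum_j\min(\tau_j,t_1)\le\eta\varepsilon n^2$, summed over the rounds run. By $\tau_j\le\tau_j^+$ and Lemma 1(a) with $M=\Omega$, $q=p$, the expectation is at most
$$T_0\big(1+4\varepsilon t_1+4C_0\sqrt{t_1}\big)\le C\varepsilon^{-2}L^2=C\varepsilon n^2\,\frac{L^2}\Lambda=o(\varepsilon n^2),$$
and Markov's inequality gives the claim.

(G2) $\ell_{\max}(m)\le(1+\eta)m/n$ for all integers $m\in[\eta\varepsilon n^2,2\varepsilon n^2]$. To prove it, fix $m$ and a line, let $h=\lfloor(1+\eta)m/n\rfloor+1$, and apply (3) to the stretch from the beginning up to step $m$, with all starts counted. The conditional probabilities for $A$ sum to at most $mp+T_0/n\le(1+\frac\eta{10})\frac m{2n}$; here $T_0=O(L/\varepsilon)=o(\varepsilon n^2)$, as $\varepsilon^2n^2\ge n^{2/3}$. Those for $B_h$ sum to at most $h\frac{1+\varepsilon}2\le(1+\frac\eta{10})\frac h2$. Since $(1+\frac\eta{10})(1+\frac\eta{20})\le1+\frac\eta5$,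 Lemma 2 with $a=\eta/20$ shows that outside an event of probability at most $2e^{-c_\eta\varepsilon n}$ we have $A<(1+\frac\eta5)\frac m{2n}$ and $B_h<(1+\frac\eta5)\frac h2$. Then, as $m/n\le h/(1+\eta)$,
$$A+B_h<\frac h2\Big(1+\frac\eta5\Big)\Big(1+\frac1{1+\eta}\Big)\le h,$$
because $(1+\frac\eta5)(2+\eta)=2+\frac75\eta+\frac15\eta^2\le2(1+\eta)$. By (3) the load is less than $h$, hence at most $(1+\eta)m/n$. A union bound over $2n$ lines and at most $n^2$ values of $m$ suffices, as $\varepsilon n\ge n^{1/3}$.

Since $\ell_{\max}$ is nondecreasing, (G2) gives $\ell_{\max}(m)\le2\eta\varepsilon n$ for $m\le\eta\varepsilon n^2$, and $\ell_{\max}(m)\le2\eta\varepsilon n+(1+\eta)m/n$ for all $m\le m_1$ (note $m_1\le2\varepsilon n^2$).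

**Step 2: w.h.p. a big round occurs.** We compare each round with an i.i.d. walk of slightly smaller drift. Let $m_-=\lceil4\eta\varepsilon n\rceil$ and let $S^{-,j}$ be the walk started at $1$ with increments $\sum_{i\le\Omega-m_-}\xi_{t,i}-1$ from the array of round $j$. Its mean offspring is $1+x$ with $x=(1-2\eta+o(1))\varepsilon$, so $\varepsilon/2\le x\le\varepsilon$, and by Lemma 1(b) it stays positive forever with probability at least $2x/(1+x)^2\ge\varepsilon/2$. Let
$$E_j=\{v_j\text{ neutral},\ S^{-,j}\text{ stays positive forever}\}.$$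
Let $\mathcal G_j\in\mathcal F_{j-1}$ be the event that no round before $j$ is big and at most $\eta\varepsilon n^2$ vertices are touched before round $j$. Since $v_j$ and the array of round $j$ are independent of $\mathcal F_{j-1}$, on $\mathcal G_j$ we have $P(E_j\mid\mathcal F_{j-1})\ge(1-\eta\varepsilon)\varepsilon/2\ge\varepsilon/4$.

Suppose (G1) and (G2) hold and no round is big. Then all $T_0$ rounds are run, $\min(\tau_i,t_1)=\tau_i$ for all $i$, and for each $j\le T_0$ the number of vertices touched before round $j$ is $\sum_{i<j}\tau_i\le\eta\varepsilon n^2$; so $\mathcal G_j$ holds. The first $\tau_j\wedge t_1$ steps of round $j$ have global index at most $\sum_{i\le j}\min(\tau_i,t_1)\le\eta\varepsilon n^2$. At these steps all loads are at most $2\eta\varepsilon n$, so $N_t\ge\Omega-4\eta\varepsilon n\ge\Omega-m_-$ and $S_t\ge S_t^{-,j}$. If $E_j$ occurred, $S$ would stay positive up to time $t_1$ and the round would be big; so $E_j$ fails. Therefore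
$$P(\text{(G1), (G2), no big round})\le P\Big(\bigcap_{j\le T_0}(\mathcal G_j\cap E_j^c)\Big)\le(1-\varepsilon/4)^{T_0}\le e^{-L/4}\to0 .$$
The second inequality follows by conditioning successively on $\mathcal F_{T_0-1},\mathcal F_{T_0-2},\dots$: the event for the rounds before $j$ and $\mathcal G_j$ are $\mathcal F_{j-1}$-measurable, and $P(E_j^c\mid\mathcal F_{j-1})\le1-\varepsilon/4$ on $\mathcal G_j$.

**Step 3: w.h.p. the big round dies only after global step $m_1$.** We show that the accumulated drift is too large for the fluctuations. Assume (G1) and (G2), and let $R_0\le\eta\varepsilon n^2$ be the number of steps before the big round. At step $t$ of this round with global index $m=R_0+t\le m_1$,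
$$N_tp\ge(1+\varepsilon)\Big(1-\frac{\ell_{\max}(m-1)}{n-1}\Big)\ge1+(1-3\eta)\varepsilon-(1+2\eta)\frac m{n^2}.$$
Since $(1+2\eta)R_0/n^2\le2\eta\varepsilon$, the drift $b_t:=N_tp-1$ satisfies
$$b_t\ge(1-5\eta)\varepsilon-(1+2\eta)\frac t{n^2}. \tag{4}$$
For $t\le m_1$ we have $(t+1)/(2n^2)\le(1-10\eta)\varepsilon+n^{-2}\le(1-9\eta)\varepsilon$, so summing (4),
$$\sum_{i\le t}b_i\ge\varepsilon t\,[\,1-5\eta-(1+2\eta)(1-9\eta)\,]=\varepsilon t\,[\,2\eta+18\eta^2\,]\ge2\eta\varepsilon t .$$
Since $b_i\le\varepsilon$, and $\varepsilon t_0\le\eta\varepsilon t$ for $t\ge t_1$ ($t_1/t_0\to\infty$), we get $\sum_{t_0<i\le t}b_i\ge\eta\varepsilon t$ for $t\ge t_1$ with global index at most $m_1$.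

Let $Q_t=\sum_{i\le t\wedge\tau}(X_i-N_ip)$. If the big round dies at its step $t$ with global index at most $m_1$, then $t\ge t_1$, so $\tau=t>t_0$ and
$$0=S_t=S_{t_0}+\sum_{t_0<i\le t}b_i+Q_t-Q_{t_0}\ge1+\eta\varepsilon t+Q_t-Q_{t_0}.$$
Hence $-(Q_t-Q_{t_0})\ge\eta\varepsilon t$. We bound, for each round $j$, the probability that the round is run and nonvoid, $\tau>t_0$, and $-(Q_t-Q_{t_0})\ge\eta\varepsilon t$ for some $t\ge t_1$.

For every $\theta\ge0$, $E[e^{-\theta(X_i-N_ip)}\mid\text{past}]\le e^{N_ip(e^{-\theta}-1+\theta)}\le e^{\theta^2N_ip/2}\le e^{\theta^2}$. So $\exp(-\theta(Q_t-Q_{t_0})-\theta^2(t-t_0))$, $t\ge t_0$, is a supermartingale that equals $1$ at $t_0$. With $\theta=\eta\varepsilon/2$ it is, at a time $t\ge t_1$ as above, at least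
$$\exp\big(\tfrac12\eta^2\varepsilon^2t-\tfrac14\eta^2\varepsilon^2t\big)=\exp(\eta^2\varepsilon^2t/4)\ge\Lambda^{\eta^2/4}.$$
By the maximal inequality the conditional probability, given the first $t_0$ steps, is at most $\Lambda^{-\eta^2/4}$. Since $P(\tau>t_0\mid\mathcal F_{j-1})\le P(\tau^+>t_0)\le(4+2C_0)\varepsilon$, the total over all $T_0$ rounds is at most $T_0C\varepsilon\Lambda^{-\eta^2/4}\le C'L\Lambda^{-\eta^2/4}\to0$. The factor $\varepsilon$ from surviving to $t_0$ pays for the $L/\varepsilon$ rounds.

Hence w.h.p. round $j^*$ exists, dies at a global step $D>m_1$, and finds a component of size $D-R_0\ge m_1-R_0\ge(2-21\eta)\varepsilon n^2$. All components found before it have size less than $t_1$.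

**Step 4: w.h.p. at time $D$ every line has load at least $(2-28\eta)\varepsilon n$.** This is the lower counterpart of (G2), and it makes the rest of the graph subcritical. Work on the w.h.p. event above. Then $\ell_{\max}(m_1)\le(1+\eta)m_1/n\le2\varepsilon n$. Fix a line $\ell$.

First we count arrivals from outside. Among the steps $s\le m_1$, at most $2\varepsilon n$ have $w_s\in\ell$. At most $(2\varepsilon n)^2$ have $w_s\notin\ell$ with the neighbor $u$ of $w_s$ on $\ell$ already touched: there are at most $2\varepsilon n$ choices of $u$, and $w_s$ is a touched vertex on the other line through $u$. Since $2\varepsilon n+4\varepsilon^2n^2=o(m_1)$, at least $(1-\eta)m_1$ steps have conditional probability exactly $p\ge\frac1{2n}$ of finding a vertex on $\ell$ from outside. By the second bound of Lemma 2 with $\mu=(1-\eta)\frac{m_1}{2n}$ and $1-a=\frac{1-2\eta}{1-\eta}$, with failure probability $e^{-c_\eta\varepsilon n}$ the number $A$ of such arrivals up to step $m_1$ is at least $(1-2\eta)\frac{m_1}{2n}$.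

Next we count arrivals from inside. At time $D$ all touched vertices are explored. Let $l$ be the load of $\ell$ at time $D$ and suppose $l\le2\varepsilon n$ (otherwise we are done); also $l\ge A\ge\varepsilon n/2$. Each of the $l$ explored vertices of $\ell$ had at least $n-l$ neutral neighbors on $\ell$ when it was explored, namely those neutral at time $D$. So the edges examined from explored vertices of $\ell$ to neutral vertices of $\ell$ have total conditional probability at least $pl(n-l)\ge\frac l2(1-2\varepsilon)$. Apply Lemma 2 for each integer $l\in[\varepsilon n/2,2\varepsilon n]$, with $\mu=\frac l2(1-2\varepsilon)$ and $1-a=\frac{1-2\eta}{1-2\varepsilon}$, so that $a\ge\eta$. A union bound over $l$ shows that, with failure probability at most $ne^{-c_\eta\varepsilon n}$, at least $(1-2\eta)\frac l2$ vertices of $\ell$ are found in this way. These are distinct from the vertices counted in $A$. So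
$$l\ge(1-2\eta)\Big(\frac{m_1}{2n}+\frac l2\Big),\quad\text{i.e.}\quad l\ge\frac{1-2\eta}{1+2\eta}\cdot\frac{m_1}n\ge(1-4\eta)(2-20\eta)\varepsilon n\ge(2-28\eta)\varepsilon n .$$
A union bound over the $2n$ lines finishes the step.

**Step 5: the remaining components are small.** We apply the subcritical tail to the untouched part. Let $\kappa\in(0,1]$ and $K=\lceil(2+\kappa)\varepsilon^{-2}L\rceil$. Let $U$ be the set of untouched vertices at time $D$. Given the past, edges inside $U$ are fresh, and edges from $U$ to touched vertices are closed. On the event of Step 4 each vertex of $U$ has at most $M:=\lfloor\Omega-2(2-28\eta)\varepsilon n\rfloor$ neighbors in $U$, because each of its two lines contains at least $(2-28\eta)\varepsilon n$ touched vertices. So cluster sizes in $U$ are dominated by the $\tau$ of Lemma 1 with $\mathrm{Bin}(M,p)$ offspring, where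
$$\tfrac12\le Mp\le(1+\varepsilon)\big(1-(2-28\eta)\varepsilon\big)\le1-y,\qquad y=(1-28\eta)\varepsilon .$$
Since $(\frac{y^2}2-y^3)K\ge(1-28\eta)^2(1-2\varepsilon)(1+\frac\kappa2)L$, for $\eta=\eta(\kappa)$ small and $n$ large this is at least $(1+\kappa/4)L$; also $K\ge y^{-2}+3$. Each component of size at least $K$ contains at least $K$ vertices, so by Lemma 1(c) the expected number of such components in $U$ is at most
$$\frac{n^2}KC_1\varepsilon\Lambda^{-1-\kappa/4}\le C_1n^2\varepsilon^3\Lambda^{-1-\kappa/4}=C_1\Lambda^{-\kappa/4}\to0 .$$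
The components found before round $j^*$ have size less than $t_1\le K$. Hence w.h.p. all components other than that of round $j^*$ have size less than $K$, and w.h.p. $|C_{(2)}|<K\le(2+\kappa)\varepsilon^{-2}L+1$.

**Step 6: the size of the giant.** Step 3 gives $|C_{(1)}|\ge(2-21\eta)\varepsilon n^2$ w.h.p. for every fixed $\eta\in(0,\frac1{100})$; we need the matching upper bound. Fix $\kappa=1$ in the definition of $K$ and let $Z$ be the number of vertices in components of size at least $K$. By domination and the decomposition in the proof of Lemma 1(a),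
$$EZ\le n^2P(\tau^+\ge K)\le n^2\big(\rho+2C_0(K-1)^{-1/2}\big)=(2+o(1))\varepsilon n^2,$$
since $\rho\le2\varepsilon(1+O(\varepsilon+1/n))$ and $(K-1)^{-1/2}=O(\varepsilon L^{-1/2})$. As $K=o(\varepsilon n^2)$, w.h.p. $|C_{(1)}|\ge K$ and so $|C_{(1)}|\le Z$. Thus $Y:=Z/(\varepsilon n^2)\ge0$ has $EY\le2+o(1)$, and $Y\ge2-\delta$ w.h.p. for every $\delta>0$. For $\delta'>0$ we have $Y\ge(2-\delta)\mathbf 1\{Y\ge2-\delta\}+\delta'\mathbf 1\{Y>2+\delta'\}$, so
$$EY\ge(2-\delta)(1-o(1))+\delta'P(Y>2+\delta'),\qquad\limsup_{n\to\infty} P(Y>2+\delta')\le\delta/\delta'$$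
for every $\delta>0$. Hence $Y\to2$ in probability. Since $2-21\eta\le|C_{(1)}|/(\varepsilon n^2)\le Y$ w.h.p. for every fixed $\eta$, also $|C_{(1)}|/(\varepsilon n^2)\to2$ in probability.

**Step 7: the upper bound in Theorem 2.** Now $\Omega p=1-\varepsilon$, and there is no giant to remove. With $K$ as in Step 5, Lemma 1(c) with $y=\varepsilon$, $M=\Omega$ bounds the expected number of components of size at least $K$ by
$$\frac{n^2}KC_1\varepsilon\Lambda^{-(1+\kappa/2)(1-2\varepsilon)}\le C_1\Lambda^{1-(1+\kappa/2)(1-2\varepsilon)}\to0 .$$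

## 8. The probability that a cluster size lies in a window $[k,k']$

For the lower bound we treat both signs at once: $\Omega p=1+s\varepsilon$ with $s\in\{+1,-1\}$. We will start many rounds and wait for clusters with size in a window just below $2\varepsilon^{-2}L$. Earlier rounds will have touched some vertices, so we need the probability of such a cluster in a vertex set from which a few vertices of each line are missing. It is needed from below and also from above, and the upper bound must not be spoiled by the giant; this is why we use a bounded window.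

Fix $\kappa\in(0,1]$, $\beta=\kappa/100$, and $\alpha\in(0,\kappa/4]$ depending only on $\kappa$ with
$$(1+\beta/4)(1+\alpha)(1-\kappa/2)\le(1-\kappa/2)+\beta/2, \tag{5}$$
which is possible because at $\alpha=0$ the left side is at most $(1-\kappa/2)+\beta/4$. Put
$$k=\lceil(2-\kappa)\varepsilon^{-2}L\rceil,\quad k'=\lceil(1+\alpha)k\rceil,\quad\ell_*=\lceil\varepsilon n/L^2\rceil,\quad q_\pm=\varepsilon\Lambda^{-(1-\kappa/2)\pm\beta}.$$
Then $\varepsilon^{-2}L\le k\le k'\le3\varepsilon^{-2}L$, since $(1+\frac\kappa4)(2-\kappa)<2$. Also $\ell_*\ge n^{1/3}/(4\log^2n)$, and $q_-\ge\varepsilon/\Lambda=n^{-2}\varepsilon^{-2}\ge n^{-2}$. The choice of $\ell_*$ is made so that a drift error of order $\varepsilon/L^2$, accumulated over $k'\le3\varepsilon^{-2}L$ steps, is $O(\varepsilon^{-1}L^{-1})$, far below $\sqrt k\ge\varepsilon^{-1}L^{1/2}$.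

**Lemma 3.** For $n$ large the following holds. Let $\mathcal U$ be a set of vertices such that each line contains at most $\ell_*$ vertices outside $\mathcal U$. For every $w\in\mathcal U$, the cluster $C_{\mathcal U}(w)$ of $w$ in percolation on the subgraph induced by $\mathcal U$ satisfies
$$q_-\le P(k\le|C_{\mathcal U}(w)|\le k')\le q_+ .$$

*Proof.* Explore from $w$ inside $\mathcal U$; vertices outside $\mathcal U$ count as touched. Then $|C_{\mathcal U}(w)|=\tau$. Let $\Gamma$ be the event that in the first $k'\wedge\tau$ steps every line gets at most $\ell_*$ newly touched vertices (including the start).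

**Step 1: $P(\Gamma^c)\le n^{-10}$.** This step keeps the loads small. Fix a line and use (3) with $h=\ell_*+1$ for the stretch consisting of the start and the first $k'\wedge\tau$ steps. The start contributes at most $1\le h/20$. Arrivals from outside the line have conditional probabilities summing to at most $k'p\le3\varepsilon^{-2}L/n=3\varepsilon nL/\Lambda\le h/10$, as $p\le1/n$, $h\ge\varepsilon n/L^2$ and $L^3/\Lambda\to0$; by Lemma 2 with $\mu=h/10$, $a=1$ they number at least $h/5$ with probability at most $e^{-h/30}$. For $B_h$ the sum is at most $h(1+\varepsilon)/2\le0.6h$, so by Lemma 2 with $a=\frac14$ we have $P(B_h\ge0.75h)\le e^{-h/80}$. Otherwise $A+B_h<\frac h{20}+\frac h5+\frac{3h}4=h$, and by (3) fewer than $h$ vertices of the line are newly touched. A union bound over $2n$ lines gives the claim, since $h\gg\log n$.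

**Step 2: a sandwich.** We place $S$ between two walks with i.i.d. increments. On $\Gamma$ each load is at most $2\ell_*$, so $N_t\ge M:=\Omega-4\ell_*$ for $t\le k'\wedge\tau$. Put
$$X_t^-=\sum_{i\le M}\xi_{t,i},\quad W_t=\sum_{M<i\le\Omega}\xi_{t,i},\quad S_t^-=1+\sum_{i\le t}(X_i^--1),\quad D_t=\sum_{i\le t}W_i .$$
The sequences $X^-$ and $W$ are i.i.d. and independent of each other. On $\Gamma$, for $t\le k'\wedge\tau$,
$$X_t^-\le X_t\le X_t^-+W_t,\qquad S_t^-\le S_t\le S_t^-+D_t. \tag{6}$$
As $4\ell_*/\Omega\le3\varepsilon/L^2$ (because $\varepsilon n/L^2\to\infty$), we have $Mp=1+x$ with $s\varepsilon-4\varepsilon/L^2\le x\le s\varepsilon$, and $EW_t\le4\varepsilon/L^2$.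

**Step 3: upper bound for $s=-1$.** By domination with $\mathrm{Bin}(\Omega,p)$ and Lemma 1(c) with $y=\varepsilon$, the probability is at most
$$C_1\varepsilon e^{-(\varepsilon^2/2-\varepsilon^3)k}\le C_1\varepsilon\Lambda^{-(1-2\varepsilon)(1-\kappa/2)}\le q_+,$$
since $C_1\Lambda^{2\varepsilon}\le\Lambda^\beta$ for $n$ large.

**Step 4: upper bound for $s=+1$.** Now survival is likely to last, and we use that a supercritical walk rarely comes back after time $k$. Let $t_0=\lceil\varepsilon^{-2}\rceil<k$. If $\Gamma$ holds and $\tau\in[k,k']$, then $\tau>t_0$ and, as $X_t^-\le X_t$,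
$$S_\tau^--S_{t_0}^-\le S_\tau-S_{t_0}\le-1 .$$
Here $x=(1-o(1))\varepsilon>0$, and since $1-e^{-x}\ge x-x^2/2$,
$$Ee^{-x(X^--1)}\le e^{x-(1+x)(1-e^{-x})}\le e^{x-(1+x)(x-x^2/2)}=e^{-\frac{x^2}2(1-x)} .$$
So $\exp\big(-x(S_t^--S_{t_0}^-)+\frac{x^2}2(1-x)(t-t_0)\big)$, $t\ge t_0$, is a supermartingale with value $1$ at $t_0$, and the maximal inequality gives
$$P(\exists t\ge k:S_t^--S_{t_0}^-\le-1)\le e^{-\frac{x^2}2(1-x)(k-t_0)} .$$
This event is independent of the first $t_0$ rows of the array, hence of $\{\tau>t_0\}$. We have $P(\tau>t_0)\le P(\tau^+>t_0)\le(4+2C_0)\varepsilon$, and $\frac{x^2}2(1-x)t_0$ is bounded. So the probability in question is at most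
$$C\varepsilon e^{-\frac{x^2}2(1-x)k}+n^{-10}\le C\varepsilon\Lambda^{-(1-\beta/2)(1-\kappa/2)}+n^{-10}\le q_+ .$$

**Step 5: lower bound, reduction to an i.i.d. walk.** We force a death in the window with a margin $\sqrt k$ that absorbs $D$. Let
$$E_1=\{S_t^->0\ \forall t\le k,\ -3\sqrt k\le S_{k'}^-\le-\sqrt k\},\qquad E_2=\{D_{k'}\le\sqrt k\}.$$
On $E_1\cap E_2\cap\Gamma$ we have $\tau>k$, since $\tau\le k$ would give $0=S_\tau\ge S_\tau^->0$ by (6). Also $\tau\le k'$, since otherwise $0<S_{k'}\le S_{k'}^-+D_{k'}\le0$. The events $E_1$ and $E_2$ are independent, so the probability in question is at least $P(E_1)P(E_2)-n^{-10}$. By Markov's inequality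
$$P(E_2^c)\le\frac{4\varepsilon k'}{L^2\sqrt k}\le\frac{12\,\varepsilon^{-1}L^{-1}}{\varepsilon^{-1}L^{1/2}}\to0 .$$

**Step 6: change of measure to the critical walk.** The purpose is to extract the cost $e^{-\varepsilon^2k'/2}$, which is the same for both signs. Let $\tilde P$ be the law under which the $X_t^-$ are i.i.d. $\mathrm{Bin}(M,1/M)$. There are $Mt$ Bernoulli trials in the first $t$ steps, of which $\sum_{i\le t}X_i^-=S_t^--1+t$ succeed. With
$$a=\frac{p(1-1/M)}{(1/M)(1-p)},\qquad\frac{1-p}{1-1/M}=1-\frac x{M-1},$$
the likelihood ratio of $P$ to $\tilde P$ on the first $t$ steps is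
$$a^{\sum_{i\le t}X_i^-}\Big(1-\frac x{M-1}\Big)^{Mt}=a^{S_t^--1}e^{-It}, \tag{7}$$
where
$$a=(1+x)\frac{M-1}{M-1-x},\qquad e^{-I}=a\Big(1-\frac x{M-1}\Big)^M=(1+x)\Big(1-\frac x{M-1}\Big)^{M-1}.$$
For $|x|,|z|\le\frac12$ we have $\log(1+x)\ge x-\frac{x^2}2-|x|^3$ and $\log(1-z)\ge-z-z^2$. With $z=\frac x{M-1}$ the linear terms cancel and
$$I\le\frac{x^2}2+|x|^3+\frac{x^2}{M-1}\le(1+\beta/4)\frac{\varepsilon^2}2,$$
as $|x|\le(1+4/L^2)\varepsilon$. Also $|\log a|\le2|x|\le4\varepsilon$. On $E_1$ we have $-4\sqrt k\le S_{k'}^--1\le0$, so $a^{S_{k'}^--1}\ge e^{-16\varepsilon\sqrt k}\ge e^{-32\sqrt L}$. By (7) with $t=k'$,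
$$P(E_1)\ge e^{-32\sqrt L}\,e^{-(1+\beta/4)\varepsilon^2k'/2}\,\tilde P(E_1).$$

**Step 7: $\tilde P(E_1)\ge c/\sqrt k$ with $c=c(\alpha)>0$.** We show that the critical walk survives to time $k$ with probability of order $k^{-1/2}$, at height of order at most $\sqrt k$, and then goes down. Let $\tilde\tau$ be the hitting time of $0$ by $S^-$. Under $\tilde P$, $S^-$ is a martingale with increments of variance $1-\frac1M$. Since $S_{k\wedge\tilde\tau}^-=S_k^-\mathbf 1\{\tilde\tau>k\}$, Cauchy–Schwarz and Lemma 1(a) with $x=0$ give
$$1=\big(\tilde E[S_k^-;\tilde\tau>k]\big)^2\le\tilde P(\tilde\tau>k)\,\tilde E[(S_{k\wedge\tilde\tau}^-)^2]\le\tilde P(\tilde\tau>k)\big(1+\tilde E[\tilde\tau\wedge k]\big)\le\tilde P(\tilde\tau>k)(2+4C_0\sqrt k).$$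
So $\tilde P(\tilde\tau>k)\ge c_1/\sqrt k$ with $c_1>0$ absolute. As $\tilde E[S_k^-;\tilde\tau>k]=1$, Markov's inequality with $A=2/c_1$ gives $\tilde P(\tilde\tau>k,\,S_k^->A\sqrt k)\le\frac{c_1}{2\sqrt k}$, hence $\tilde P(\tilde\tau>k,\,S_k^-\le A\sqrt k)\ge\frac{c_1}{2\sqrt k}$.

Given the first $k$ steps with $S_k^-=y\in[1,A\sqrt k]$, the increment $S_{k'}^--S_k^-$ is a centered $\mathrm{Bin}((k'-k)M,\frac1M)$ variable with variance $\sigma^2=(k'-k)(1-\frac1M)=(1+o(1))\alpha k\to\infty$. We need it to lie in $J_y=[-3\sqrt k-y,-\sqrt k-y]$, an interval of length $2\sqrt k$ contained in $[-(3+A)\sqrt k,0]$. The Berry–Esseen theorem bounds the Kolmogorov distance between the normalized sum of independent centered variables $Y_i$ and $N(0,1)$ by $C\sigma^{-3}\sum E|Y_i|^3$; for centered Bernoulli variables $|Y_i|\le1$, so $\sum E|Y_i|^3\le\sigma^2$ and the bound is $C/\sigma$. With $\varphi$ the standard normal density, the conditional probability is at least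
$$\frac{2\sqrt k}\sigma\,\varphi\Big(\frac{(3+A)\sqrt k}\sigma\Big)-\frac{2C}\sigma$$
for every $y\in[1,A\sqrt k]$. This tends to $2\alpha^{-1/2}\varphi((3+A)\alpha^{-1/2})>0$, so it is at least some $c_2(\alpha)>0$ for large $n$, uniformly in $y$. The claim holds with $c=c_1c_2(\alpha)/2$.

**Step 8: lower bound, conclusion.** Since $k^{-1/2}\ge\varepsilon/\sqrt{3L}$ and $\varepsilon^2k'\le(1+\alpha)(2-\kappa)L+o(1)$, Steps 6 and 7 with (5) give, for some $c'=c'(\alpha)>0$,
$$P(E_1)\ge c'\varepsilon L^{-1/2}e^{-32\sqrt L}\Lambda^{-(1+\beta/4)(1+\alpha)(1-\kappa/2)}\ge c'\varepsilon L^{-1/2}e^{-32\sqrt L}\Lambda^{-(1-\kappa/2)-\beta/2}\ge4q_-$$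
for large $n$; the last inequality holds because $\frac\beta2L-32\sqrt L-\frac12\log L\to\infty$. With $P(E_2)\ge\frac12$ the probability in question is at least $2q_--n^{-10}\ge q_-$, as $q_-\ge n^{-2}$. $\square$

## 9. Truncated rounds, frozen vertices, and the lower bound

The factor $q_-$ is about $\varepsilon\Lambda^{-(1-\kappa/2)}$, so about $\varepsilon^{-1}\Lambda^{1-\kappa/2}$ rounds should produce clusters in the window. The direct plan, exploring each round to its death as in Section 7, stops working when $s=+1$: the number of rounds is far larger than $1/\varepsilon$, a round hits the giant with probability of order $\varepsilon$, and after that the loads are of order $\varepsilon n\gg\ell_*$, so Lemma 3 is no longer available. So we cut each round after $k'$ steps. The price is that vertices are left half-explored, and a cluster that looks complete may be attached to one of them. We check this attachment explicitly and show that it is rare.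

**Definition (truncated process).** Let $T=\lceil\varepsilon^{-1}\Lambda^{1-\kappa/2+2\beta}\rceil$. For $j=1,\dots,T$ pick $v_j$ uniformly in the vertex set, independently of everything else. If $v_j$ is neutral, explore from it, but truncate after $k'$ steps; vertices still active then become *frozen* (touched, never explored). Let $F_j$ be the set of vertices frozen before round $j$, and $\mathcal U_j$ the set of vertices neutral before round $j$. If the exploration dies with $\tau_j\in[k,k']$, so that $C_j:=C_{\mathcal U_j}(v_j)$ has size in $[k,k']$, reveal also the edges between $C_j$ and $F_j$. The round is a *success* if all of these are closed. Let $\mathcal F_{j-1}$ be the $\sigma$-field of everything before round $j$.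

For a small example, take the 4-cycle $H(2,2)$ with $k=k'=1$ in place of the true values. Round 1 starts at $(1,1)$ and finds only $(1,2)$; it is truncated after one step, and $(1,2)$ is frozen. Round 2 starts at $(2,2)$. Its only neutral neighbor is $(2,1)$; if that edge is closed, the round dies with $C_2=\{(2,2)\}$. But the edge from $(2,2)$ to the frozen vertex $(1,2)$ has not been seen. Only if it is revealed closed is $\{(2,2)\}$ a component, and only then is the round a success.

**Step 1: a success yields a true component.** Let $u\notin C_j$ be a neighbor of some $w\in C_j$. If $u\in\mathcal U_j$, then $u$ stayed neutral throughout round $j$, and the edge $uw$ was revealed closed when $w$ was explored. If $u$ was explored in an earlier round, then $w$ was neutral at that time; the edge was revealed, and it was closed since $w$ stayed neutral. Otherwise $u\in F_j$, and the edge is closed by success. Hence $C_j$ is a component. Different successes give different components, since $C_j\subset\mathcal U_j$. Edges between $\mathcal U_j$ and $F_j$, and inside $\mathcal U_j$, are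 unrevealed before round $j$: every edge revealed earlier has an explored endpoint.

**Step 2: good histories.** We bound the number of steps, the number of frozen vertices and the loads, so that Lemma 3 applies in every round. Let
$$f_*=\varepsilon^{-1}\Lambda^{1-\kappa/2+3\beta},\qquad m_2=\varepsilon^{-2}\Lambda^{1-\kappa/2+3\beta}=\varepsilon n^2\Lambda^{-\kappa/2+3\beta}.$$
Let $\mathcal H_j\in\mathcal F_{j-1}$ be the event that before round $j$ at most $n^2/2$ vertices are touched, $|F_j|\le f_*$, and all loads are at most $\ell_*$. We claim that w.h.p. all $\mathcal H_j$, $j\le T$, hold.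

*Number of steps.* Its expectation is at most $T\,E[\tau^+\wedge k']\le T(1+4\varepsilon k'+4C_0\sqrt{k'})\le CT\varepsilon^{-1}L=o(m_2)$, so it is at most $m_2$ w.h.p.

*Frozen vertices.* As $N_tp-1\le\varepsilon$, each round freezes in expectation at most $E[S_{k'\wedge\tau}]\le1+\varepsilon E[\tau\wedge k']\le CL$ vertices. So the total number has expectation at most $CTL=o(f_*)$, and it is at most $f_*$ w.h.p. Touched vertices before a round are explored or frozen, so there are at most $m_2+f_*=o(n^2)$ of them.

*Loads.* Use (3) for the whole process with $h=\ell_*+1$. If there are at most $m_2$ steps, the conditional probabilities for $A$ sum to at most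
$$m_2p+\frac Tn\le\varepsilon n\Lambda^{-\kappa/2+3\beta}+\varepsilon^2n\Lambda^{-\kappa/2+2\beta}+\frac1n\le\frac h{10},$$
using $\varepsilon^{-1}n^{-1}\Lambda=\varepsilon^2n$, $h\ge\varepsilon n/L^2$ and $L^2\Lambda^{-\kappa/2+3\beta}\to0$. By Lemma 2 with $a=1$, the event that there are at most $m_2$ steps and $A\ge h/5$ has probability at most $e^{-h/30}$. As in Step 1 of Lemma 3, $P(B_h\ge0.75h)\le e^{-h/80}$. Otherwise $A+B_h<h$, and by (3) the load is at most $\ell_*$. A union bound over $2n$ lines suffices, since $h\gg\log n$.

**Step 3: the success probability is at least $q_-/4$.** Here the two-sided bound of Lemma 3 is used. Work on $\mathcal H_j$ and write $\mathcal U=\mathcal U_j$, $F=F_j$. Given $\mathcal F_{j-1}$, the edges inside $\mathcal U$ and between $\mathcal U$ and $F$ are fresh. Each line has at most $\ell_*$ vertices outside $\mathcal U$, and $|\mathcal U|\ge n^2/2$, so Lemma 3 gives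
$$P(\tau_j\in[k,k'],\,v_j\in\mathcal U\mid\mathcal F_{j-1})=\frac1{n^2}\sum_{v\in\mathcal U}P(|C_{\mathcal U}(v)|\in[k,k'])\ge\tfrac12q_- .$$
Let $\mathcal N(w)$ be the neighborhood of $w$. Given $C_j$, the probability that some edge between $C_j$ and $F$ is open is at most $p\sum_{w\in C_j}|\mathcal N(w)\cap F|$. So the probability that $\tau_j\in[k,k']$ and in addition some such edge is open is at most
$$\frac1{n^2}\sum_{v,w\in\mathcal U}p\,|\mathcal N(w)\cap F|\,P\big(w\in C_{\mathcal U}(v),|C_{\mathcal U}(v)|\in[k,k']\big)=\frac p{n^2}\sum_{w\in\mathcal U}|\mathcal N(w)\cap F|\,E\big[|C_{\mathcal U}(w)|;|C_{\mathcal U}(w)|\in[k,k']\big]. \tag{8}$$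
The equality holds because $w\in C_{\mathcal U}(v)$ iff $v\in C_{\mathcal U}(w)$, and then the two clusters coincide; summing over $v$ turns the indicator into the cluster size. By Lemma 3 the last expectation is at most $k'q_+$, for *every* $w\in\mathcal U$, and $\sum_w|\mathcal N(w)\cap F|\le\Omega f_*$. So (8) is at most
$$\frac{p\,\Omega f_*k'q_+}{n^2}\le\frac{2f_*k'q_+}{n^2}\le6L\Lambda^{-\kappa/2+3\beta}q_+=6L\Lambda^{-\kappa/2+5\beta}q_-=o(q_-),$$
since $q_+=\Lambda^{2\beta}q_-$ and $5\beta=\kappa/20<\kappa/2$. Hence on $\mathcal H_j$ the conditional success probability $\pi_j$ given $\mathcal F_{j-1}$ is at least $q_-/4$.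

**Step 4: many successes.** Let $I_j$ be the indicator that round $j$ is a success and put $\mu=Tq_-/4\ge\Lambda^\beta/4\to\infty$. On $\bigcap_{j\le T}\mathcal H_j$ we have $\sum_j\pi_j\ge\mu$. By Lemma 2 with $a=\frac12$, for fixed $r$ and $n$ large enough that $r\le\mu/2$,
$$P\Big(\sum_{j\le T}I_j<r\Big)\le P\Big(\bigcup_{j\le T}\mathcal H_j^c\Big)+P\Big(\sum_jI_j\le\tfrac\mu2,\ \sum_j\pi_j\ge\mu\Big)\le o(1)+e^{-\mu/8}\to0 .$$
Hence w.h.p. there are at least $r$ components of size at least $k$, that is, $|C_{(r)}|\ge(2-\kappa)\varepsilon^{-2}L$ w.h.p., for every fixed $r$, every $\kappa\in(0,1]$ and both signs $s$.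

## 10. Proof of Theorems 1 and 2 and of the conjecture

For $s=+1$ and fixed $r\ge2$, Step 5 of Section 7 gives w.h.p. $|C_{(r)}|\le|C_{(2)}|\le(2+\kappa)\varepsilon^{-2}L+1$, and Section 9 gives w.h.p. $|C_{(r)}|\ge(2-\kappa)\varepsilon^{-2}L$. Since $\kappa>0$ is arbitrarily small and $\varepsilon^{-2}L\to\infty$, this proves $\varepsilon^2|C_{(r)}|/L\to2$ in probability. Together with Step 6 of Section 7, which treats $|C_{(1)}|$, Theorem 1 follows. For $s=-1$ and fixed $r\ge1$, Step 7 of Section 7 gives w.h.p. $|C_{(r)}|\le|C_{(1)}|<\lceil(2+\kappa)\varepsilon^{-2}L\rceil$, and Section 9 gives the lower bound; Theorem 2 follows.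

The arguments apply to an arbitrary deterministic sequence $\varepsilon(n)$ with $n^{-2/3}\ll\varepsilon\ll1$, and the limit $2$ does not depend on the sequence. So the conjecture holds, for instance with $c=1$ and $C=3$, and
$$|C_{(2)}|=(2+o_{\mathbb P}(1))\,\varepsilon^{-2}\log(n^2\varepsilon^3).\qquad\blacksquare$$
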